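\title{The cohomology ring of the De Concini--Kac quantum group at a root of unity}

\begin{abstract}
Let $\mathfrak g$ be a simple complex Lie algebra with Coxeter number $h$ and exponents $m_1,\dots,m_r$, and let $U_\varepsilon$ be the De Concini--Kac quantum group at a primitive $\ell$-th root of unity $\varepsilon$, where $\ell>1$ is odd, and prime to $3$ in type $G_2$. We prove that for $\ell>h$ the ring $\operatorname{Ext}^\bullet_{U_\varepsilon}(\mathbb C,\mathbb C)$ is an exterior algebra on generators of degrees $2m_1+1,\dots,2m_r+1$, as it is for the enveloping algebra $U(\mathfrak g)$, and that for $\ell\le h$ not even the Poincar\'e polynomial is the one of $U(\mathfrak g)$. The tool is a multiplicative spectral sequence from the cohomology of the small quantum group to that of $U_\varepsilon$, whose first page for $\ell>h$ is the Koszul complex of the coordinate ring of the nilpotent cone.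
\end{abstract}

\section{Introduction}\label{sec:intro}

For a $\mathbb C$-algebra $A$ with an augmentation $A\to\mathbb C$ and augmentation ideal $\bar A$, the cohomology ring of $A$ is $\mathrm H^\bullet(A,\mathbb C)=\operatorname{Ext}^\bullet_A(\mathbb C,\mathbb C)$ with the Yoneda product. It records the iterated self-extensions of the trivial module; for instance $\mathrm H^1(A,\mathbb C)=(\bar A/\bar A^2)^*$.

Let $\mathfrak g$ be a finite-dimensional simple complex Lie algebra of rank $r$, dimension $N$ and Coxeter number $h$, with exponents $m_1,\dots,m_r$ listed with multiplicity. It is classical that $\mathrm H^\bullet(U(\mathfrak g),\mathbb C)=\mathrm H^\bullet(\mathfrak g,\mathbb C)$ is an exterior algebra on $r$ homogeneous generators of degrees $2m_1+1,\dots,2m_r+1$: one generator of degree $3$ for $\mathfrak{sl}_2$, two generators of degrees $3$ and $5$ for $\mathfrak{sl}_3$.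

Let $U_q$ be the quantized enveloping algebra of $\mathfrak g$ over $\mathbb C(q)$, let $U_{\mathcal A}$ be its De Concini--Kac form over $\mathcal A=\mathbb C[q,q^{-1}]$, and for $\varepsilon\in\mathbb C^\times$ let $U_\varepsilon=U_{\mathcal A}\otimes_{\mathcal A}\mathbb C$ with $q$ acting on $\mathbb C$ as $\varepsilon$; the definitions are recalled in Section~\ref{sec:background}. The relations of $U_q$ deform those of $U(\mathfrak g)$, so one may guess that the cohomology ring does not change. When $\varepsilon$ is a root of unity there is also reason for doubt. The algebra $U_\varepsilon$ is then a free module of finite rank over a central subalgebra $Z_0$ of Krull dimension $N$, and it is assembled from two pieces that look nothing like $U(\mathfrak g)$: the algebra $Z_0$, whose cohomology is an exterior algebra on $N$ generators of degree $1$, and the finite-dimensional small quantum group $u_\varepsilon$, whose cohomology for large order of $\varepsilon$ is the infinite-dimensional coordinate ring $\mathbb C[\mathcal N]$ of the nilpotent cone $\mathcal N\subset\mathfrak g$.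 The following standing assumption holds throughout:
\begin{quote}
$\ell>1$ is an odd integer, prime to $3$ if $\mathfrak g$ has type $G_2$, and $\varepsilon\in\mathbb C$ is a primitive $\ell$-th root of unity.
\end{quote}
The conjecture in \cite{Dru} is that for $\ell>h$ the ring $\mathrm H^\bullet(U_\varepsilon,\mathbb C)$ is an exterior algebra with generators in the same degrees, counted with multiplicity, as for $U(\mathfrak g)$. We prove it.

\begin{theorem}\label{thm:A}
If $\ell>h$, then $\mathrm H^\bullet(U_\varepsilon,\mathbb C)$ is an exterior algebra on $r$ homogeneous generators of degrees $2m_1+1,\dots,2m_r+1$.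
\end{theorem}

The bound on $\ell$ cannot be lowered.

\begin{theorem}\label{thm:B}
Under the standing assumption the following are equivalent.
\begin{enumerate}
\item[(1)] $\mathrm H^\bullet(U_\varepsilon,\mathbb C)$ is an exterior algebra on generators of degrees $2m_i+1$, $1\le i\le r$.
\item[(2)] $\mathrm H^\bullet(U_\varepsilon,\mathbb C)$ has Poincar\'e polynomial $\prod_{i=1}^r(1+t^{2m_i+1})$.
\item[(3)] $\mathrm H^{\mathrm{odd}}(u_\varepsilon,\mathbb C)=0$ and $\mathrm H^{2\bullet}(u_\varepsilon,\mathbb C)\cong\mathbb C[\mathcal N]$ as graded algebras.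
\item[(4)] $\ell>h$.
\end{enumerate}
\end{theorem}

In (3), $\mathrm H^{2n}(u_\varepsilon,\mathbb C)$ corresponds to the functions of polynomial degree $n$. The torus part of $U_\varepsilon$ is indexed by the root lattice $Q$. It can be enlarged to any lattice $M$ between $Q$ and the weight lattice $P$, which gives an algebra $U^M_\varepsilon$.

\begin{theorem}\label{thm:C}
If $\ell>h$, then for every lattice $Q\subseteq M\subseteq P$ the conclusion of Theorem~\ref{thm:A} holds for $U_\varepsilon^M$.
\end{theorem}

Here is how the two pieces combine. Let $\mathfrak m\subset Z_0$ be the maximal ideal that annihilates the trivial module, so that $u_\varepsilon=U_\varepsilon/\mathfrak mU_\varepsilon$, and let $\Omega=\mathfrak m/\mathfrak m^2$, a space of dimension $N$. Filtering by powers of $\mathfrak mU_\varepsilon$ gives a spectral sequence of algebras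
\[
\mathcal E_1^{a,b}=\mathrm H^a(u_\varepsilon,\mathbb C)\otimes\Lambda^b\Omega^*\ \Longrightarrow\ \mathrm H^{a+b}(U_\varepsilon,\mathbb C),\qquad d_s\colon\mathcal E_s^{a,b}\to\mathcal E_s^{a+s+1,\,b-s}.
\]
For $\ell>h$ the differential $d_1$ maps $\Omega^*$ isomorphically onto the linear functions in $\mathbb C[\mathcal N]$, and $(\mathcal E_1,d_1)$ is the Koszul complex of $\mathbb C[\mathcal N]$ over $S(\mathfrak g^*)$. A count shows what to expect. The ring $\mathbb C[\mathcal N]$ is the quotient of $S(\mathfrak g^*)$ by a regular sequence of degrees $m_i+1$, so its Hilbert series is $\prod_i(1-t^{m_i+1})/(1-t)^N$. Passing to the graded Euler characteristic of the Koszul complex multiplies this by $(1-t)^N$ and leaves $\prod_i(1-t^{m_i+1})$. The $N$ generators of $\mathbb C[\mathcal N]$ cancel against the $N$ generators of $\Lambda\Omega^*$, and each of the $r$ relations, which has cohomological degree $2m_i+2$, leaves one exterior generator of degree $2m_i+1$.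

Section~\ref{sec:sl2} carries this out for $\mathfrak{sl}_2$. After the background in Section~\ref{sec:background}, the spectral sequence is constructed in Section~\ref{sec:ss} for every $\ell$ satisfying the standing assumption. Sections~\ref{sec:koszul} and \ref{sec:lattices} prove Theorems~\ref{thm:A} and \ref{thm:C}; the bound $\ell>h$ enters them only through the theorem of Ginzburg and Kumar \cite{GK} on $\mathrm H^\bullet(u_\varepsilon,\mathbb C)$. Section~\ref{sec:sharp} runs the spectral sequence backwards: the Poincar\'e polynomial in (2) forces $\mathrm H^\bullet(u_\varepsilon,\mathbb C)$ to be $\mathbb C[\mathcal N]$, and an Euler characteristic computed from Weyl's character formula excludes this for $\ell\le h$.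

\section{The case $\mathfrak g=\mathfrak{sl}_2$}\label{sec:sl2}

Here $r=1$, $N=3$, $h=2$, $m_1=1$, and every odd $\ell>1$ exceeds $h$. The algebra $U=U_\varepsilon$ is generated by $E,F,K^{\pm1}$, with $KEK^{-1}=\varepsilon^2E$, $KFK^{-1}=\varepsilon^{-2}F$ and $EF-FE=(K-K^{-1})/(\varepsilon-\varepsilon^{-1})$. The central subalgebra is $Z_0=\mathbb C[E^\ell,F^\ell,K^{\pm\ell}]$, the ideal $\mathfrak m$ is generated by $E^\ell,F^\ell,K^\ell-1$, and $u=U/\mathfrak mU$ has dimension $\ell^3$. The nilpotent cone consists of the matrices $\left(\begin{smallmatrix}y_3&y_1\\ y_2&-y_3\end{smallmatrix}\right)$ of determinant zero, so by \cite{GK} the cohomology of $u$ is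
\[
R=S/(f),\qquad S=\mathbb C[y_1,y_2,y_3],\qquad f=y_1y_2+y_3^2,
\]
with the $y_j$ in $\mathrm H^2(u,\mathbb C)$.

Take the spectral sequence for granted. One computes from the relations that $\mathrm H^1(U,\mathbb C)=0$ (Lemma~\ref{lem:H1}), so no nonzero element of $\Omega^*=\mathcal E_1^{0,1}$ survives, and $d_1\colon\Omega^*\to\mathrm H^2(u,\mathbb C)$ is injective. Both spaces have dimension $3$. Let $\eta_j\in\Omega^*$ be the element with $d_1\eta_j=y_j$. As $d_1$ is a derivation that kills $R$, the page $\mathcal E_1$ is the Koszul complex $\mathcal K(R)=R\otimes\Lambda(\eta_1,\eta_2,\eta_3)$.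

To compute its homology, use the exact sequence of complexes
\[
0\to\mathcal K(S)\xrightarrow{\ f\ }\mathcal K(S)\to\mathcal K(R)\to0 .
\]
The homology of $\mathcal K(S)$ is $\mathbb C\cdot1$, and $f$ acts on it by zero. By the long exact sequence, the homology of $\mathcal K(R)$ is spanned by $1$ and by one class with $b=1$, which the connecting map sends to $1$. This class is $\xi=y_2\eta_1+y_3\eta_3$: its lift to $\mathcal K(S)$ has boundary $y_2y_1+y_3^2=f\cdot1$. (Writing $f=y_1\cdot y_2+y_3\cdot y_3$ instead gives $y_1\eta_2+y_3\eta_3$, which differs from $\xi$ by $d_1(\eta_1\eta_2)=y_1\eta_2-y_2\eta_1$.) So $\mathcal E_2$ has basis $1\in\mathcal E_2^{0,0}$ and $\xi\in\mathcal E_2^{2,1}$, of total degrees $0$ and $3$. Differentials raise the total degree by one, so they vanish from here on, and $\mathrm H^\bullet(U,\mathbb C)$ is an exterior algebra on one generator of degree $3$.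

In higher rank, $\mathcal E_2$ is an exterior algebra on classes $\xi_i\in\mathcal E_2^{2m_i,1}$, and degrees alone no longer force the later differentials to vanish. For $\mathfrak{sl}_{13}$, with exponents $m_i=i$ for $1\le i\le12$, the product $\xi_1\xi_2\xi_3\xi_4$ lies in position $(20,4)$, and $d_3$ maps that position to $(24,1)$, where $\xi_{12}$ lies. What excludes such a differential is the Leibniz rule. The main technical task is therefore to construct the spectral sequence together with its products.

\section{Background}\label{sec:background}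

\subsection{Quantum groups at a root of unity}
Let $\alpha_1,\dots,\alpha_r$ be the simple roots, $W$ the Weyl group, $P^+\subset P$ the dominant weights, $\rho$ the half sum of the positive roots and $a_{ij}=\langle\alpha_j,\alpha_i^\vee\rangle$. Normalize the $W$-invariant form by $(\alpha,\alpha)=2$ for short roots $\alpha$; then $(\mu,\beta)\in\mathbb Z$ for $\mu\in P$, $\beta\in Q$. Put $q_\alpha=q^{(\alpha,\alpha)/2}$ and $q_i=q_{\alpha_i}\in\{q,q^2,q^3\}$, let $[n]_v=(v^n-v^{-n})/(v-v^{-1})$, and form $[n]_v!$ and $\genfrac{[}{]}{0pt}{}{m}{n}_v$ from these as for ordinary integers. For a lattice $Q\subseteq M\subseteq P$, the $\mathbb C(q)$-algebra $U_q^M$ has generators $E_i,F_i$ $(1\le i\le r)$ and $K_\mu$ $(\mu\in M)$, with relations $K_0=1$, $K_\mu K_\nu=K_{\mu+\nu}$,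
\[
K_\mu E_iK_\mu^{-1}=q^{(\mu,\alpha_i)}E_i,\qquad K_\mu F_iK_\mu^{-1}=q^{-(\mu,\alpha_i)}F_i,\qquad [E_i,F_j]=\delta_{ij}\frac{K_i-K_i^{-1}}{q_i-q_i^{-1}},
\]
where $K_i=K_{\alpha_i}$, and, for $i\ne j$, the quantum Serre relations
\[
\sum_{s=0}^{1-a_{ij}}(-1)^s\genfrac{[}{]}{0pt}{}{1-a_{ij}}{s}_{q_i}E_i^{1-a_{ij}-s}E_jE_i^s=0
\]
and the same relations for the $F_i$. It is a Hopf algebra with comultiplication $E_i\mapsto E_i\otimes1+K_i\otimes E_i$, $F_i\mapsto F_i\otimes K_i^{-1}+1\otimes F_i$, $K_\mu\mapsto K_\mu\otimes K_\mu$ and counit $E_i,F_i\mapsto0$, $K_\mu\mapsto1$. It is $Q$-graded with $E_i,F_i,K_\mu$ in degrees $\alpha_i,-\alpha_i,0$. We write $U_q=U_q^Q$.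

The De Concini--Kac form $U^M_{\mathcal A}$ is the $\mathcal A$-subalgebra generated by the $E_i,F_i,K_\mu$, and $U_\varepsilon^M$ is its specialization at $q=\varepsilon$, again a $Q$-graded Hopf algebra. We write $U=U_\varepsilon=U^Q_\varepsilon$, and $I$ for its augmentation ideal. Let $\varepsilon_i$ be the value of $q_i$ at $q=\varepsilon$. The standing assumption gives $\varepsilon_i^2\neq1$, so the displayed relations hold in $U$ with $q_i$ replaced by $\varepsilon_i$. Lusztig's form $U_\varepsilon^{\mathrm L}$ is the specialization at $q=\varepsilon$ of the $\mathcal A$-subalgebra of $U_q$ generated by the $K_i^{\pm1}$ and the divided powers $E_i^{(n)}=E_i^n/[n]_{q_i}!$, $F_i^{(n)}=F_i^n/[n]_{q_i}!$. The \emph{small quantum group} $u_\varepsilon$ is the Hopf subalgebra of $U_\varepsilon^{\mathrm L}/(K_1^\ell-1,\dots,K_r^\ell-1)$ generated by the $E_i,F_i,K_i$.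

Fix a reduced expression of the longest element of $W$. It determines root vectors $E_\alpha,F_\alpha$ $(\alpha>0)$ of degrees $\pm\alpha$; PBW monomials are the ordered monomials in the $E_\alpha$, $K_i$, $F_\alpha$.

\begin{enumerate}
\item[(F1)] \cite{DK,Lus} The elements $E_\alpha^\ell,F_\alpha^\ell$ $(\alpha>0)$ and $K_i^{\pm\ell}$ are central in $U$. They generate a subalgebra $Z_0\cong\mathbb C[E_\alpha^\ell,F_\alpha^\ell]\otimes\mathbb C[K_i^{\pm\ell}]$, a polynomial ring tensored with a Laurent polynomial ring. The algebra $U$ is a free $Z_0$-module with basis the PBW monomials with all exponents in $[0,\ell-1]$, and $\dim u_\varepsilon=\ell^N$.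
\item[(F2)] \cite{GK} If $\ell>h$, then $\mathrm H^{\mathrm{odd}}(u_\varepsilon,\mathbb C)=0$ and $\mathrm H^{2\bullet}(u_\varepsilon,\mathbb C)\cong\mathbb C[\mathcal N]$ as graded algebras.
\end{enumerate}

Let $z_1,\dots,z_N$ be the elements $E_\alpha^\ell$, $F_\alpha^\ell$, $K_i^\ell-1$. By (F1), $Z_0$ is the localization of the polynomial ring $\mathbb C[z]=\mathbb C[z_1,\dots,z_N]$ at the elements $1+z_j$ with $z_j=K_i^\ell-1$, and $\mathfrak m=Z_0\cap I$ is generated by the $z_j$. The elements $1+z_j$ are invertible modulo every power of $(z)=(z_1,\dots,z_N)$, so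
\begin{equation}\label{eq:jets}
Z_0/\mathfrak m^k=\mathbb C[z]/(z)^k,\qquad \mathfrak m^k/\mathfrak m^{k+1}=S^k(\Omega),\qquad\Omega=\mathfrak m/\mathfrak m^2 .
\end{equation}
Put $J=\mathfrak mU$ and $u=U/J$, of dimension $\ell^N$ by (F1). The natural map $U\to U_\varepsilon^{\mathrm L}/(K_i^\ell-1)$ has image $u_\varepsilon$. It kills $J$, because $E_\alpha^\ell=[\ell]_{q_\alpha}!\,E_\alpha^{(\ell)}$ and $F_\alpha^\ell=[\ell]_{q_\alpha}!\,F_\alpha^{(\ell)}$, while $[\ell]_{q_\alpha}$ vanishes at $q=\varepsilon$. The induced surjection $u\to u_\varepsilon$ is between spaces of the same dimension, so $u=u_\varepsilon$.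

\subsection{Invariants and the nilpotent cone}
Let $G$ be the simply connected group with Lie algebra $\mathfrak g$. For $\lambda\in P^+$ let $V(\lambda)$ be the simple $G$-module of highest weight $\lambda$, and $m_\lambda(\nu)=\dim V(\lambda)_\nu$.

\begin{enumerate}
\item[(F3)] (Chevalley, Kostant) $S(\mathfrak g^*)^G=\mathbb C[f_1,\dots,f_r]$ with $f_i$ homogeneous of degree $m_i+1\ge2$. The $f_i$ form a regular sequence in $S(\mathfrak g^*)$, and $\mathbb C[\mathcal N]=S(\mathfrak g^*)/(f_1,\dots,f_r)$. The multiplicity of $V(\lambda)$ in $\mathbb C[\mathcal N]$ is $m_\lambda(0)$.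
\end{enumerate}

Recall that for elements $g_1,\dots,g_n$ of a commutative ring $S$, the Koszul complex is $S\otimes\Lambda(e_1,\dots,e_n)$ with the $S$-linear derivation $de_i=g_i$, and that it is a free resolution of $S/(g_1,\dots,g_n)$ if the sequence is regular.

\subsection{Bar cochains}
Let $A$ be an augmented algebra and $X$ a left $A$-module. The reduced bar resolution of $X$ has the free modules $A\otimes\bar A^{\otimes p}\otimes X$ as terms. Applying $\operatorname{Hom}_A(-,\mathbb C)$ gives the complex $C^p(A;X)=\operatorname{Hom}_{\mathbb C}(\bar A^{\otimes p}\otimes X,\mathbb C)$ with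
\[
(\delta f)(a_1,\dots,a_{p+1},x)=\sum_{i=1}^p(-1)^if(\dots,a_ia_{i+1},\dots,x)+(-1)^{p+1}f(a_1,\dots,a_p,a_{p+1}x),
\]
whose cohomology is $\operatorname{Ext}^\bullet_A(X,\mathbb C)$. It is contravariant in the pair $(A,X)$. For $X=\mathbb C$ the last term vanishes, and $C(A)=C(A;\mathbb C)$ is an algebra under concatenation, $(fg)(a_1,\dots,a_{p+p'})=f(a_1,\dots,a_p)\,g(a_{p+1},\dots,a_{p+p'})$. In $\delta(fg)$ the term $i=p$ does not occur in $\delta f\cdot g$ or $f\cdot\delta g$ at first sight, but the indices match: $\delta(fg)$ has the terms $1\le i\le p+p'$, those with $i\le p$ multiply two of the first $p+1$ arguments and give $\delta f\cdot g$, and those with $i>p$ give $(-1)^pf\cdot\delta g$. So $C(A)$ is a differential graded (dg) algebra, and its cohomology is the ring $\mathrm H^\bullet(A,\mathbb C)$. From now on we write $\mathrm H^\bullet(A)$.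

\begin{enumerate}
\item[(F4)] (see for example \cite{SA}) If $A$ is a Hopf algebra, then $\mathrm H^\bullet(A)$ is graded commutative, and the cup and Yoneda products agree up to sign conventions.
\end{enumerate}

We use two standard facts on filtered and double complexes. First, let $C$ be a dg algebra with subcomplexes $0=C_{\le-1}\subseteq C_{\le0}\subseteq C_{\le1}\subseteq\cdots$ such that $\bigcup_bC_{\le b}=C$ and $C_{\le b}C_{\le b'}\subseteq C_{\le b+b'}$. Then there are algebras $\mathcal E_s$ with derivations $d_s$ that raise the degree by $1$ and lower the weight $b$ by $s$, such that $\mathcal E_0=\operatorname{gr}C$, $\mathcal E_{s+1}=\mathrm H(\mathcal E_s,d_s)$, and $\mathcal E_\infty=\operatorname{gr}\mathrm H(C)$ as algebras, for the filtration of $\mathrm H(C)$ by the images of the $\mathrm H(C_{\le b})$. Second, a map of first-quadrant double complexes that is an isomorphism on the cohomology of one of the two differentials induces a quasi-isomorphism of total complexes.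

\section{The $J$-adic spectral sequence}\label{sec:ss}

This section uses only (F1), (F4) and the relations of $U$. The spectral sequence has the shape of a Lyndon--Hochschild--Serre spectral sequence for $Z_0\subset U\to u$, with the page number shifted by one. We obtain it from a filtration of the dg algebra of bar cochains, so that the products exist before passing to cohomology.

\begin{proposition}\label{prop:ss}
There is a spectral sequence of bigraded algebras $(\mathcal E_s,d_s)_{s\ge1}$ with the following properties.
\begin{enumerate}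
\item[(i)] $\mathcal E_1^{a,b}=\mathrm H^a(u)\otimes\Lambda^b\Omega^*$, and $\mathcal E_1$ is the graded tensor product of the algebras $\mathrm H^\bullet(u)$ and $\Lambda\Omega^*$.
\item[(ii)] $d_s\colon\mathcal E_s^{a,b}\to\mathcal E_s^{a+s+1,\,b-s}$ is a derivation with respect to the total degree $a+b$.
\item[(iii)] $\mathcal E_\infty$ is the associated graded algebra of $\mathrm H^\bullet(U)$ for a multiplicative increasing filtration by the weight $b\ge0$, finite in each degree.
\item[(iv)] The pages and $\mathrm H^\bullet(U)$ are $Q$-graded, compatibly with products, differentials and the filtration. The degrees of $\Omega^*$ are $\pm\ell\alpha$ $(\alpha>0)$, once each, and $0$ with multiplicity $r$.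
\end{enumerate}
\end{proposition}

\subsection{The filtration and the first page}
Put $I^{(0)}=I$ and $I^{(k)}=J^k$ for $k\ge1$; then $I^{(k)}I^{(k')}\subseteq I^{(k+k')}$. On tensor powers put
\[
(I^{\otimes n})^{(b)}=\sum_{b_1+\dots+b_n=b}I^{(b_1)}\otimes\cdots\otimes I^{(b_n)},
\]
a decreasing filtration, and let $C^n_{\le b}\subseteq C^n(U)$ be the space of cochains that vanish on $(I^{\otimes n})^{(b+1)}$. Then $C_{\le-1}=0$. Multiplying two adjacent tensor factors maps $(I^{\otimes(n+1)})^{(b+1)}$ into $(I^{\otimes n})^{(b+1)}$, so $C_{\le b}$ is a subcomplex. Moreover $(I^{\otimes(n+n')})^{(b+b'+1)}$ is the sum of the spaces $(I^{\otimes n})^{(c)}\otimes(I^{\otimes n'})^{(c')}$ with $c+c'=b+b'+1$, and in each of them $c\ge b+1$ or $c'\ge b'+1$; hence $C_{\le b}C_{\le b'}\subseteq C_{\le b+b'}$. The union $C_{\mathrm{ct}}=\bigcup_bC_{\le b}$ is a dg subalgebra of $C(U)$, the algebra of \emph{continuous cochains}, and its filtration gives a spectral sequence of algebras converging to $\mathrm H(C_{\mathrm{ct}})$. We write $\mathcal E_s^{a,b}$ for the part of weight $b$ and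 degree $a+b$; this is (ii). The bottom step is $C_{\le0}=C(u)$, since $I^{\otimes n}/(I^{\otimes n})^{(1)}=(I/J)^{\otimes n}$.

Since $\mathfrak m$ is central, $J^k=\mathfrak m^kU$, and since $U$ is free over $Z_0$,
\[
J^k/J^{k+1}=U\otimes_{Z_0}\mathfrak m^k/\mathfrak m^{k+1}=u\otimes S^k(\Omega)
\]
by \eqref{eq:jets}. In $B=\operatorname{gr}_JU$ the image of $\operatorname{gr}_{\mathfrak m}Z_0=S(\Omega)$ is central, so multiplication $u\otimes S(\Omega)\to B$ is an algebra map, and it is bijective by the last display. We call the grading of $B$ by powers of $J$ the weight. The associated graded space of $I^{(\bullet)}$ is $(I/J)\oplus\bigoplus_{k\ge1}J^k/J^{k+1}=\bar B$. Over a field, the associated graded space of a tensor product is the tensor product of the associated graded spaces. Restriction of cochains therefore identifies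
\[
C^n_{\le b}/C^n_{\le b-1}=\operatorname{Hom}_{\mathbb C}\big((I^{\otimes n})^{(b)}/(I^{\otimes n})^{(b+1)},\mathbb C\big)
\]
with the dual of the weight $b$ part of $\bar B^{\otimes n}$, which is finite-dimensional because $u$ is. Thus $C(B)$ is the product over $b$ of the complexes $C_{\le b}/C_{\le b-1}$, and $\mathcal E_0$ is the dg subalgebra given by their direct sum.

The Koszul resolution gives $\mathrm H^\bullet(S(\Omega))=\Lambda\Omega^*$ with $\Lambda^b\Omega^*$ in degree $b$ and weight $b$. The trivial modules of $u$ and $S(\Omega)$ have resolutions by finitely generated free modules, so by the K\"unneth theorem the product of the two inflation maps is an isomorphism $\mathrm H^\bullet(u)\otimes\Lambda\Omega^*\to\mathrm H^\bullet(B)$ of graded algebras, with $\mathrm H^\bullet(u)$ in weight $0$. Only the weights $0,\dots,N$ occur, so the sum and the product over $b$ have the same cohomology, and $\mathcal E_1=\mathrm H^\bullet(B)$. This is (i), and the filtration on the limit is finite for the same reason.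

For (iv), say that a cochain has degree $\beta\in Q$ if it vanishes on the homogeneous components of $I^{\otimes n}$ of degree different from $-\beta$. The ideals $I$ and $J$ are $Q$-graded, and $C^n_{\le b}$ is the dual of the finite-dimensional graded space $I^{\otimes n}/(I^{\otimes n})^{(b+1)}$, hence the direct sum of its homogeneous parts. So $C_{\mathrm{ct}}$ is a $Q$-graded filtered dg algebra. The degrees of $\Omega^*$ are the negatives of those of $z_1,\dots,z_N$.

\subsection{Continuous cochains compute the cohomology}
It remains to identify the limit. Since $U$ is infinite-dimensional, $C_{\mathrm{ct}}$ is smaller than $C(U)$, and we must show that the inclusion is a quasi-isomorphism. Put $A_k=U/J^k$, so $\bar A_k=I/J^k$. A cochain in $C^n_{\le b}$ vanishes as soon as one argument lies in $J^{b+1}$, so it is inflated from $A_{b+1}$. Conversely, a cochain inflated from $C^n(A_k)$ lies in $C^n_{\le n(k-1)}$, because $b_1+\dots+b_n>n(k-1)$ forces some $b_i\ge k$. Hence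
\[
C_{\mathrm{ct}}=\varinjlim_kC(A_k).
\]
The cohomology of a single $A_k$ differs from that of $U$, and the discrepancy is controlled by the groups $\operatorname{Tor}^U_j(A_k,\mathbb C)$, $j\ge1$. They do not vanish, but they disappear in the limit.

\begin{lemma}\label{lem:tor}
Let $T_j(k)=\operatorname{Tor}_j^U(A_k,\mathbb C)$. Then $T_0(k)=\mathbb C$, and for $j\ge1$ the natural map $T_j(k+1)\to T_j(k)$ is zero.
\end{lemma}

\begin{proof}
Let $\mathcal P\to\mathbb C$ be a free resolution of left $U$-modules. Since $A_k=Z_0/\mathfrak m^k\otimes_{Z_0}U$, we have $A_k\otimes_U\mathcal P=Z_0/\mathfrak m^k\otimes_{Z_0}\mathcal P$, and $\mathcal P$ is also a free resolution of $\mathbb C$ over $Z_0$. So $T_j(k)=\operatorname{Tor}_j^{Z_0}(Z_0/\mathfrak m^k,\mathbb C)$, naturally in $k$. The Koszul complex of $z_1,\dots,z_N$ over $\mathbb C[z]$ resolves $\mathbb C$, and localizing it gives a free resolution of $\mathbb C$ over $Z_0$. By \eqref{eq:jets}, $T_j(k)$ is the Koszul homology of the graded module $Y=\mathbb C[z]/(z)^k$. Give $\Omega$ internal degree $1$. The part of $T_j(k)$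 of internal degree $e$ is the homology of
\[
Y_{e-j-1}\otimes\Lambda^{j+1}\Omega\to Y_{e-j}\otimes\Lambda^j\Omega\to Y_{e-j+1}\otimes\Lambda^{j-1}\Omega .
\]
Let $j\ge1$. If $e-j\ge k$, the middle term is zero. If $e-j\le k-2$, the three polynomial degrees are at most $k-1$, so the sequence is the same as for $\mathbb C[z]$, where it is exact. Thus $T_j(k)$ is concentrated in internal degree $j+k-1$ and $T_j(k+1)$ in internal degree $j+k$, while the map between them preserves the internal degree.
\end{proof}

\begin{lemma}\label{lem:cont}
The inflation map $\varinjlim_kC(A_k)\to C(U)$ is a quasi-isomorphism.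
\end{lemma}

\begin{proof}
Let $\mathcal P$ be as above and $\mathcal P_k=A_k\otimes_U\mathcal P$, a complex of free $A_k$-modules with homology $T_\bullet(k)$; put $A_\infty=U$ and $\mathcal P_\infty=\mathcal P$. The complex $\mathcal P_k$ knows the cohomology of $U$, since $\operatorname{Hom}_{A_k}(\mathcal P_k,\mathbb C)=\operatorname{Hom}_U(\mathcal P,\mathbb C)$, but it is not a resolution. To compare it with $C(A_k)$ we place both in the first-quadrant double complex
\[
\mathcal D_k^{p,j}=C^p\big(A_k;(\mathcal P_k)_j\big)=\operatorname{Hom}_{\mathbb C}\big(\bar A_k^{\otimes p}\otimes(\mathcal P_k)_j,\mathbb C\big),\qquad1\le k\le\infty,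
\]
with the bar differential in the $p$-direction and the differential of $\mathcal P_k$ in the $j$-direction. The projections $A_{k+1}\to A_k$, $\mathcal P_{k+1}\to\mathcal P_k$, and those from $k=\infty$, give compatible maps $\mathcal D_1\to\mathcal D_2\to\cdots\to\mathcal D_\infty$. There are maps of complexes, natural in $k$,
\[
\operatorname{Hom}_U(\mathcal P,\mathbb C)\xrightarrow{\ \beta_k\ }\operatorname{Tot}\mathcal D_k\xleftarrow{\ \gamma_k\ }C(A_k),
\]
where $\beta_k$ is the inclusion of $\operatorname{Hom}_{A_k}(\mathcal P_k,\mathbb C)$ as the kernel of the bar differential at $p=0$, and $\gamma_k$ is induced by $(\mathcal P_k)_0\to T_0(k)=\mathbb C$.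

The cohomology of $\mathcal D_k$ in the $p$-direction is $\operatorname{Ext}^p_{A_k}((\mathcal P_k)_j,\mathbb C)$, which vanishes for $p>0$ because $(\mathcal P_k)_j$ is free. So $\beta_k$ is a quasi-isomorphism for every $k\le\infty$. Its source does not depend on $k$ and direct limits are exact, so $\varinjlim_k\operatorname{Tot}\mathcal D_k\to\operatorname{Tot}\mathcal D_\infty$ is a quasi-isomorphism.

The cohomology of $\mathcal D_k$ in the $j$-direction is $\operatorname{Hom}_{\mathbb C}(\bar A_k^{\otimes p}\otimes T_j(k),\mathbb C)$. For $j\ge1$ the transition maps are zero by Lemma~\ref{lem:tor}, so the $j$-cohomology of $\varinjlim_k\mathcal D_k$ is $\varinjlim_kC^p(A_k)$, placed at $j=0$. Hence $\varinjlim_k\gamma_k$ is a quasi-isomorphism. So is $\gamma_\infty$, because $\mathcal P$ is a resolution. In the commutative square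
\[
\begin{array}{ccc}
\varinjlim_kC(A_k)&\longrightarrow&\varinjlim_k\operatorname{Tot}\mathcal D_k\\
\downarrow&&\downarrow\\
C(U)&\longrightarrow&\operatorname{Tot}\mathcal D_\infty
\end{array}
\]
the horizontal maps and the right map are quasi-isomorphisms, hence so is the left map.
\end{proof}

Thus $\mathrm H(C_{\mathrm{ct}})=\mathrm H^\bullet(U)$ as algebras, and Proposition~\ref{prop:ss} is proved.

\subsection{The first differential}
The vanishing of $\mathrm H^1(\mathfrak g,\mathbb C)=(\mathfrak g/[\mathfrak g,\mathfrak g])^*$ has a direct quantum analogue. This is where $\varepsilon_i^2\ne1$ is used.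

\begin{lemma}\label{lem:H1}
We have $\mathrm H^1(U)=0$ and $\mathrm H^1(u)=0$, and $d_1\colon\Omega^*=\mathcal E_1^{0,1}\to\mathcal E_1^{2,0}=\mathrm H^2(u)$ is injective.
\end{lemma}

\begin{proof}
We show $I=I^2$. The ideal $I$ is spanned by the nonempty words in $E_i$, $F_i$, $K_i-1$, $K_i^{-1}-1$, so $I/I^2$ is spanned by the images of these elements. From
\[
(K_i-1)E_i-E_i(K_i-1)=K_iE_i-E_iK_i=(\varepsilon_i^2-1)E_iK_i
\]
we get $E_iK_i\in I^2$, hence $E_i=(E_iK_i)K_i^{-1}\in I^2$; the same computation with the factor $\varepsilon_i^{-2}-1$ gives $F_i\in I^2$. Next, $K_i^{-1}-1=-(K_i-1)-(K_i-1)(K_i^{-1}-1)$ is congruent to $-(K_i-1)$ modulo $I^2$. Therefore $2(K_i-1)\equiv K_i-K_i^{-1}=(\varepsilon_i-\varepsilon_i^{-1})[E_i,F_i]\equiv0$. So $I=I^2$, and passing to the quotient, $\bar u=\bar u^2$. This gives the two vanishing statements.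

A class $\eta\in\mathcal E_1^{0,1}$ is represented by a cochain $f\in C^1_{\le1}$, that is, a linear form on $I/J^2$, with $\delta f\in C^2_{\le0}=C^2(u)$, and $d_1\eta$ is the class of $\delta f$. If $d_1\eta=0$, then $\delta f=\delta g$ for some $g\in C^1_{\le0}$. Since $\delta(f-g)(a,a')=-(f-g)(aa')$, the form $f-g$ vanishes on $I^2=I$. So $f=g\in C^1_{\le0}$ and $\eta=0$.
\end{proof}

\section{The Koszul complex of the nilpotent cone}\label{sec:koszul}

The computation of Section~\ref{sec:sl2} extends to $r$ relations once the exact sequence $0\to S\to S\to R\to0$ is replaced by the Koszul resolution of $S/(f_1,\dots,f_r)$. We need the ring structure of the homology, so we work with dg algebras.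

\begin{lemma}\label{lem:koszul}
Let $S=\mathbb C[y_1,\dots,y_N]$, let $f_1,\dots,f_r$ be a regular sequence of homogeneous polynomials of degrees $m_i+1\ge2$, and $\bar S=S/(f_1,\dots,f_r)$. Let $\mathcal K(\bar S)=\bar S\otimes\Lambda(\eta_1,\dots,\eta_N)$ with $d\eta_j=y_j$, bigraded with $y_j$ in bidegree $(2,0)$ and $\eta_j$ in bidegree $(0,1)$. Write $f_i=\sum_jg_{ij}y_j$ with $g_{ij}\in S_{m_i}$. Then $\xi_i=\sum_jg_{ij}\eta_j\in\mathcal K(\bar S)$ is a cycle of bidegree $(2m_i,1)$, and the homology of $\mathcal K(\bar S)$ is the exterior algebra on the classes of $\xi_1,\dots,\xi_r$.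
\end{lemma}

\begin{proof}
We have $d\xi_i=f_i=0$ in $\bar S$. Consider the dg algebra
\[
\mathcal X=S\otimes\Lambda(e_1,\dots,e_r)\otimes\Lambda(\eta_1,\dots,\eta_N),\qquad de_i=f_i,\quad d\eta_j=y_j,
\]
which is the tensor product over $S$ of the Koszul complexes $S\otimes\Lambda(e)$ and $S\otimes\Lambda(\eta)$. Both sequences are regular, so $S\otimes\Lambda(e)\to\bar S$ and $S\otimes\Lambda(\eta)\to\mathbb C$ are quasi-isomorphisms. A quasi-isomorphism remains one after tensoring over $S$ with a bounded complex of free modules, by induction on the length of that complex. Tensoring the first map with $S\otimes\Lambda(\eta)$ and the second with $S\otimes\Lambda(e)$ gives quasi-isomorphisms of dg algebras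
\[
\mathcal K(\bar S)\xleftarrow{\ e_i\mapsto0\ }\mathcal X\xrightarrow{\ y_j,\,\eta_j\mapsto0\ }\Lambda(e_1,\dots,e_r),
\]
where the right-hand term has zero differential because the $f_i$ have no constant term. The element $c_i=e_i-\sum_jg_{ij}\eta_j$ is a cycle of $\mathcal X$ that maps to $e_i$ on the right and to $-\xi_i$ on the left. So $\mathrm H(\mathcal X)$ is the exterior algebra on the classes of the $c_i$, and the lemma follows.
\end{proof}

\begin{proposition}\label{prop:3to1}
Condition (3) of Theorem~\ref{thm:B} implies condition (1). If (3) holds, then $d_1\colon\Omega^*\to\mathrm H^2(u)$ is bijective.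
\end{proposition}

By (F2), condition (3) holds for $\ell>h$, so Proposition~\ref{prop:3to1} proves Theorem~\ref{thm:A}.

\begin{proof}
Let $R=\mathrm H^\bullet(u)$ and $R_n=\mathrm H^{2n}(u)$. By (3) and (F3), $R\cong S(\mathfrak g^*)/(f_1,\dots,f_r)$, and as the $f_i$ have degree at least $2$, $\dim R_1=N=\dim\Omega^*$. With Lemma~\ref{lem:H1}, $d_1\colon\Omega^*\to R_1$ is bijective. Let $\eta_1,\dots,\eta_N$ be a basis of $\Omega^*$, $y_j=d_1\eta_j$ and $S=S(R_1)=\mathbb C[y_1,\dots,y_N]$. Transporting the $f_i$ along $\mathfrak g^*\cong R_1$, we have $R=\bar S$ as in Lemma~\ref{lem:koszul}. The derivation $d_1$ vanishes on $R$, which has weight $0$, so $(\mathcal E_1,d_1)=\mathcal K(\bar S)$ and $\mathcal E_2=\Lambda(\xi_1,\dots,\xi_r)$ with $\xi_i\in\mathcal E_2^{2m_i,1}$.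

For $s\ge2$ the element $d_s\xi_i$ has weight $1-s<0$, so it is zero. A derivation that kills the generators of an algebra is zero, so by induction on $s$ all $d_s$ with $s\ge2$ vanish, and $\mathcal E_\infty=\Lambda(\xi_1,\dots,\xi_r)$.

It remains to pass from the associated graded algebra to $\mathrm H^\bullet(U)$. Choose $x_i\in\mathrm H^{2m_i+1}(U)$ of filtration at most $1$ with image $\xi_i$ in $\mathcal E_\infty$. A relation $\xi_i^2=0$ in $\mathcal E_\infty$ says only that $x_i^2$ has filtration less than $2$. But the $x_i$ have odd degree, so by (F4) $x_ix_j=-x_jx_i$ for all $i,j$, and in particular $x_i^2=0$. This gives an algebra map $\Lambda(x_1,\dots,x_r)\to\mathrm H^\bullet(U)$. Filter its source by word length. The product $x_{i_1}\cdots x_{i_b}$ has filtration at most $b$ and image $\xi_{i_1}\cdots\xi_{i_b}$ in weight $b$, so the map is filtered and induces an isomorphism of associated graded spaces. Both filtrations are finite, so the map is an isomorphism.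
\end{proof}

\section{Changing the lattice}\label{sec:lattices}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $U^M=U_\varepsilon^M$. It is the direct sum of the subspaces $UK_\mu$, with $\mu$ running over representatives of $M/Q$, so it is free over $U$. For $U^M$-modules $X,X'$ the group $M$ acts on $\operatorname{Hom}_U(X,X')$ by $\phi\mapsto K_\mu\phi K_\mu^{-1}$, because $K_\mu$ normalizes $U$. The subgroup $Q$ acts trivially, and the invariants are $\operatorname{Hom}_{U^M}(X,X')$. Let $\mathcal P$ be a free resolution of $\mathbb C$ over $U^M$; it is also one over $U$. Taking invariants under the finite group $M/Q$ is exact in characteristic $0$, so restriction, which is an algebra map, identifies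
\[
\mathrm H^\bullet(U^M)=\mathrm H\big(\operatorname{Hom}_U(\mathcal P,\mathbb C)^{M/Q}\big)=\mathrm H^\bullet(U)^{M/Q}.
\]
We describe the action on bar cochains. Let $\sigma(a)=K_\mu^{-1}aK_\mu$, the automorphism of $U$ that multiplies elements of degree $\beta$ by $\varepsilon^{-(\mu,\beta)}$. The element $\mu$ acts on $\operatorname{Hom}_U(\mathcal P,\mathbb C)$ by precomposition with $\tau(x)=K_\mu^{-1}x$, a chain map that lifts the identity of $\mathbb C$ and satisfies $\tau(ax)=\sigma(a)\tau(x)$. On the bar resolution, applying $\sigma$ in each tensor factor has the same two properties. By the comparison theorem for resolutions, applied after twisting the target by $\sigma$, the two maps induce the same map on $\mathrm H^\bullet(U)$. So $\mu$ acts by $f\mapsto f\circ\sigma^{\otimes n}$, which multiplies a continuous cochain of degree $\beta$ by $\varepsilon^{(\mu,\beta)}$.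

Now let $\ell>h$. By Proposition~\ref{prop:ss}(iv) the degrees of $\Omega^*$ lie in $\ell Q$. By Proposition~\ref{prop:3to1} so do those of $\mathrm H^2(u)=d_1\Omega^*$, and these two spaces generate $\mathcal E_1$ because $\mathbb C[\mathcal N]$ is generated by linear functions. Hence $\mathcal E_1$, $\mathcal E_\infty$ and $\mathrm H^\bullet(U)$ are concentrated in degrees in $\ell Q$. For $\beta'\in Q$ and $\mu\in P$ we have $\varepsilon^{(\mu,\ell\beta')}=1$ since $(\mu,\beta')\in\mathbb Z$. So $M/Q$ acts trivially, $\mathrm H^\bullet(U^M)=\mathrm H^\bullet(U)$, and Theorem~\ref{thm:A} applies.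
\end{proof}

\section{Sharpness of the bound}\label{sec:sharp}

In Theorem~\ref{thm:B}, (1) implies (2) trivially, (4) implies (3) by (F2), and (3) implies (1) by Proposition~\ref{prop:3to1}. It remains to prove that (2) implies (4). For $\ell\le h$ we have no description of $\mathrm H^\bullet(u)$. We do have an action of $G$ on it, and the alternating sum of the multiplicities of each simple $G$-module can be computed for every $\ell$. We show that (2) determines $\mathrm H^\bullet(u)$ as a $G$-module, and compare.

\subsection{The action of $G$ on $\mathrm H^\bullet(u)$}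
A $U_\varepsilon^{\mathrm L}$-module $X$ is \emph{integrable of type $1$} if every vector is killed by $E_i^{(n)}$ and $F_i^{(n)}$ for large $n$, and $X=\bigoplus_{\lambda\in P}X_\lambda$, where on $X_\lambda$ the element $K_i$ acts by $\varepsilon^{(\alpha_i,\lambda)}$ and the element $\prod_{s=1}^n(K_iq_i^{1-s}-K_i^{-1}q_i^{s-1})/(q_i^s-q_i^{-s})$ of Lusztig's form acts by the value of $\genfrac{[}{]}{0pt}{}{\langle\lambda,\alpha_i^\vee\rangle}{n}_{q_i}$ at $q=\varepsilon$. Let $\mathcal C$ be the category of these modules. It is closed under tensor products. The $K_i^\ell$ act as the identity, so $u$ acts on every $X\in\mathcal C$, and elements of $u$ of degree $\beta$ map $X_\lambda$ to $X_{\lambda+\beta}$. Let $X^u$ be the subspace killed by $\bar u$. Put $A_\lambda=\sum_{w\in W}\operatorname{sgn}(w)e^{w\lambda}\in\mathbb Z[P]$, and let $\chi(\mu)=A_{\mu+\rho}/A_\rho$ be the Weyl character; the $\chi(\mu)$, $\mu\in P^+$, form a basis of $\mathbb Z[P]^W$.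

\begin{enumerate}
\item[(Q1)] \cite{Lus} The Frobenius map is a Hopf algebra map from $U_\varepsilon^{\mathrm L}/(K_i^\ell-1)$ onto $U(\mathfrak g)$ whose kernel is generated by $\bar u$. Pulling back along it, a rational $G$-module $Y$ gives a module $Y^{[1]}\in\mathcal C$, with weights multiplied by $\ell$. For $X\in\mathcal C$ there is a rational $G$-module $X'$ with $X^u=(X')^{[1]}$.
\item[(Q2)] \cite{APW1,APW2} The category $\mathcal C$ has enough injectives, and they are injective over $u$.
\item[(Q3)] (quantum Kempf vanishing: Andersen--Polo--Wen, \cite{AP}, \cite{RH}; see \cite[II.H]{Jan}) The Weyl modules $\Delta(\mu)$ and the induced modules $\nabla(\mu)$, $\mu\in P^+$, have character $\chi(\mu)$, and $\operatorname{Ext}^i_{\mathcal C}(\Delta(\mu),\nabla(\nu))$ is $\mathbb C$ if $i=0$ and $\mu=\nu$, and $0$ otherwise. Also $\Delta(0)=\nabla(0)=\mathbb C$.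
\end{enumerate}
As in any highest weight theory, the finite-dimensional simple modules in $\mathcal C$ are the simple quotients $L(\mu)$ of the $\Delta(\mu)$, and $L(\mu)_\mu\ne0$.

Let $\mathbb C\to\mathcal I^\bullet$ be an injective resolution in $\mathcal C$. By (Q2), $\mathrm H^i(u)=\mathrm H^i((\mathcal I^\bullet)^u)$, and by (Q1) this is the cohomology of the complex $(\mathcal I^\bullet)'$ of rational $G$-modules. In this way $\mathrm H^i(u)$ is a rational $G$-module, finite-dimensional because $u$ is.

\begin{lemma}\label{lem:G}
\begin{enumerate}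
\item[(a)] $\operatorname{Ext}^i_{\mathcal C}(Y^{[1]},\mathbb C)=\operatorname{Hom}_G(Y,\mathrm H^i(u))$ for every rational $G$-module $Y$.
\item[(b)] $\mathrm H^p(u)^G=0$ for $p>0$.
\item[(c)] The product on $\mathrm H^\bullet(u)$ is $G$-equivariant.
\item[(d)] The $G$-weight space of weight $\nu$ in $\mathrm H^\bullet(u)$ is the part of degree $\ell\nu$ for the $Q$-grading of Proposition~\ref{prop:ss}(iv).
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The ideal $\bar u$ kills $Y^{[1]}$ and the Frobenius map is onto, so $\operatorname{Hom}_{\mathcal C}(Y^{[1]},\mathcal I^\bullet)=\operatorname{Hom}_{\mathcal C}(Y^{[1]},(\mathcal I^\bullet)^u)=\operatorname{Hom}_G(Y,(\mathcal I^\bullet)')$. Rational $G$-modules are semisimple, so $\operatorname{Hom}_G(Y,-)$ commutes with cohomology.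

(b) Take $Y=\mathbb C$ in (a) and $\mu=\nu=0$ in (Q3).

(c) The complex $\mathcal I^\bullet\otimes\mathcal I^\bullet$ is a resolution of $\mathbb C$ in $\mathcal C$, so there is a chain map $\pi\colon\mathcal I^\bullet\otimes\mathcal I^\bullet\to\mathcal I^\bullet$ in $\mathcal C$ extending the identity of $\mathbb C$. Since $\mathcal I^\bullet$ is a $u$-injective resolution, the cup product is induced by $(\mathcal I^\bullet)^u\otimes(\mathcal I^\bullet)^u\to(\mathcal I^\bullet\otimes\mathcal I^\bullet)^u\xrightarrow{\pi}(\mathcal I^\bullet)^u$. These are maps in $\mathcal C$, and the Frobenius map respects comultiplication, so the cup product is $G$-equivariant. By (F4) it differs from our product at most by signs depending on the degrees.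

(d) Let $\operatorname{Bar}_p=u\otimes\bar u^{\otimes p}$ be the bar resolution of $\mathbb C$, whose terms are finite-dimensional and $Q$-graded. Say that a map $\operatorname{Bar}_p\to\mathcal I^j$ has degree $\lambda\in P$ if it sends degree $\beta$ to weight $\beta+\lambda$. The homogeneous components of a $u$-linear map are $u$-linear, so $\operatorname{Hom}_u(\operatorname{Bar}_\bullet,\mathcal I^\bullet)$ is a $P$-graded double complex. The quasi-isomorphisms
\[
C(u)=\operatorname{Hom}_u(\operatorname{Bar}_\bullet,\mathbb C)\to\operatorname{Tot}\operatorname{Hom}_u(\operatorname{Bar}_\bullet,\mathcal I^\bullet)\leftarrow\operatorname{Hom}_u(\mathbb C,\mathcal I^\bullet)=(\mathcal I^\bullet)^u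
\]
that identify the two descriptions of $\mathrm H^\bullet(u)$ preserve the degree. On the left it is the degree of cochains, and on the right it is the weight in $\mathcal C$, which is $\ell$ times the $G$-weight.
\end{proof}

\subsection{An Euler characteristic}
Let $\Gamma=\{w\in W:\rho-w\rho\in\ell P\}$. It is the stabilizer of the class of $\rho$ in $P/\ell P$, hence a subgroup of $W$.

\begin{proposition}\label{prop:euler}
For every $\lambda\in P^+$ the module $V(\lambda)$ occurs in finitely many $\mathrm H^i(u)$, and
\begin{equation}\label{eq:euler}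
\sum_i(-1)^i\dim\operatorname{Hom}_G(V(\lambda),\mathrm H^i(u))=\sum_{w\in\Gamma}\operatorname{sgn}(w)\,m_\lambda\Big(\frac{\rho-w\rho}{\ell}\Big).
\end{equation}
\end{proposition}

\begin{proof}
Call a finite-dimensional $X\in\mathcal C$ \emph{finite} if $\bigoplus_i\operatorname{Ext}^i_{\mathcal C}(X,\mathbb C)$ is finite-dimensional. If two terms of a short exact sequence are finite, so is the third. The modules $\Delta(\mu)$ are finite by (Q3). The kernel of $\Delta(\mu)\to L(\mu)$ has only weights smaller than $\mu$, so its composition factors are modules $L(\nu)$ with $\nu<\mu$ in the dominance order. There are finitely many dominant weights below $\mu$, so by induction every $L(\mu)$ is finite, and then so is every finite-dimensional $X$.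

The number $e(X)=\sum_i(-1)^i\dim\operatorname{Ext}^i_{\mathcal C}(X,\mathbb C)$ is additive on short exact sequences, so it depends only on the composition multiplicities of $X$. These are determined by $\operatorname{ch}X$, because the characters of the $L(\mu)$ have distinct highest terms and are linearly independent. So $e$ is a linear function of the character, with $e(\chi(\mu))=e(\Delta(\mu))=\delta_{\mu,0}$ by (Q3). If $\operatorname{ch}X=\sum_\mu a_\mu\chi(\mu)$, then $e(X)=a_0$. Now $\operatorname{ch}X\cdot A_\rho=\sum_\mu a_\mu A_{\mu+\rho}$, and $w(\mu+\rho)=\rho$ with $\mu$ dominant forces $\mu=0$ and $w=1$. So $a_0$ is the coefficient of $e^\rho$ in $\operatorname{ch}X\cdot A_\rho$. For $X=V(\lambda)^{[1]}$ this product is $\sum_{\nu,w}\operatorname{sgn}(w)m_\lambda(\nu)e^{\ell\nu+w\rho}$, and the terms with $\ell\nu+w\rho=\rho$ give the right side of \eqref{eq:euler}. The left side is $e(V(\lambda)^{[1]})$ by Lemma~\ref{lem:G}(a).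
\end{proof}

The term $w=1$ in \eqref{eq:euler} is $m_\lambda(0)$, the multiplicity of $V(\lambda)$ in $\mathbb C[\mathcal N]$. The other elements of $\Gamma$ measure the deviation.

\begin{example}\label{ex:small}
For $\mathfrak{sl}_n$ we have $P=\mathbb Z^n/\mathbb Z(1,\dots,1)$, $W=S_n$ and $\rho=(n-1,\dots,1,0)$. So $w\in\Gamma$ if and only if $w\rho\equiv\rho+t(1,\dots,1)$ modulo $\ell$, coordinatewise, for some integer $t$. Let $\epsilon_1,\dots,\epsilon_n\in P$ be the images of the standard basis vectors.

Let $n=3$, $\ell=3=h$. A transposition fixes a coordinate of $\rho=(2,1,0)$, which forces $t\equiv0$ and then $w\rho=\rho$; so $\Gamma$ contains no transposition. The two $3$-cycles give $w\rho=(0,2,1)$ and $(1,0,2)$, with $\rho-w\rho=(2,-1,-1)=3\epsilon_1$ and $(1,1,-2)=-3\epsilon_3$ in $P$. For $V(\lambda)=\mathbb C^3$, with weights $\epsilon_1,\epsilon_2,\epsilon_3$, the right side of \eqref{eq:euler} is $m_\lambda(0)+m_\lambda(\epsilon_1)+m_\lambda(-\epsilon_3)=0+1+0$. So $\mathbb C^3$ occurs in $\mathrm H^\bullet(u)$, although it does not occur in $\mathbb C[\mathcal N]$.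

Let $n=4$, $\ell=3<h$. Modulo $3$ we have $\rho\equiv(0,2,1,0)$. The residue that occurs twice is $0$ in $w\rho$ and $t$ in $\rho+t(1,1,1,1)$, so $t\equiv0$ and $\Gamma=\{1,(1\,4)\}$, with $\rho-(1\,4)\rho=3(\epsilon_1-\epsilon_4)$. For the adjoint module the right side of \eqref{eq:euler} is $3-1=2$, whereas its multiplicity in $\mathbb C[\mathcal N]$ is $3$.
\end{example}

\subsection{Recovering $\mathrm H^\bullet(u)$ from the Poincar\'e polynomial}

\begin{proposition}\label{prop:recover}
If condition (2) of Theorem~\ref{thm:B} holds, then $\mathrm H^{\mathrm{odd}}(u)=0$ and $\mathrm H^{2\bullet}(u)\cong\mathbb C[\mathcal N]$ as graded $G$-algebras.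
\end{proposition}

We know the size of the limit of the spectral sequence and want its first page. The proof is an induction on the degree: once $\mathrm H^\bullet(u)$ is known below degree $p$, the known columns of the spectral sequence already account for all of $\mathrm H^p(U)$, so the contributions of the unknown columns must vanish.

\begin{proof}
\emph{Degree two.} All $2m_i+1$ are at least $3$, so (2) gives $\mathrm H^2(U)=0$. The only differential into position $(2,0)$ is $d_1$ from $(0,1)$, and none leaves it, so $0=\mathcal E_\infty^{2,0}=\mathrm H^2(u)/d_1\Omega^*$. With Lemma~\ref{lem:H1}, $d_1\colon\Omega^*\to\mathrm H^2(u)$ is bijective. By Proposition~\ref{prop:ss}(iv) and Lemma~\ref{lem:G}(d), the $G$-module $\mathrm H^2(u)$ has the roots as weights, once each, and $0$ with multiplicity $r$. This is the character of $\mathfrak g$, so $\mathrm H^2(u)\cong\mathfrak g\cong\mathfrak g^*$.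

\emph{The comparison map.} Let $S=S(\mathrm H^2(u))\cong S(\mathfrak g^*)$, let $f_1,\dots,f_r\in S^G$ be as in (F3), let $(f)$ be the ideal they generate, and $\bar S=S/(f)\cong\mathbb C[\mathcal N]$. By (F4) and Lemma~\ref{lem:G}(c) there is a $G$-equivariant algebra map $S\to\mathrm H^\bullet(u)$ sending $S_n$ to $\mathrm H^{2n}(u)$; let $\mathfrak a$ be its kernel. The image of $f_i$ is an invariant of positive degree, hence zero by Lemma~\ref{lem:G}(b). So $(f)\subseteq\mathfrak a$ and we get $\varphi\colon\bar S\to\mathrm H^\bullet(u)$. We must show that $\varphi$ is bijective.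

Let $\eta_j$ be a basis of $\Omega^*$ and $y_j=d_1\eta_j$. Since $d_1$ is a derivation vanishing on $\mathrm H^\bullet(u)$, the map $\varphi\otimes1\colon\mathcal K(\bar S)\to(\mathcal E_1,d_1)$ is a map of bigraded dg algebras. Let $\Xi^{a,b}$ be the homology of $\mathcal K(\bar S)$ in bidegree $(a,b)$. By Lemma~\ref{lem:koszul} it has as basis the monomials $\xi_{i_1}\cdots\xi_{i_b}$ with $i_1<\dots<i_b$ and $2(m_{i_1}+\dots+m_{i_b})=a$. In particular $\Xi^{a,b}=0$ for odd $a$, and $\Xi^{a,0}=0$ for $a>0$. Condition (2) says that for all $p$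
\begin{equation}\label{eq:count}
\sum_a\dim\mathcal E_\infty^{a,\,p-a}=\dim\mathrm H^p(U)=\sum_a\dim\Xi^{a,\,p-a}.
\end{equation}
Call $x\in\mathcal E_2$ a \emph{permanent cycle} if $d_2x=0$, the class of $x$ in $\mathcal E_3$ is killed by $d_3$, and so on. Elements of weight at most $1$ are permanent cycles, and by the Leibniz rule so are their products. Hence the image of $\Xi^{a,b}\to\mathcal E_2^{a,b}$ consists of permanent cycles.

\emph{The known columns.} Place $\bar S_n$ in degree $2n$. Let $p\ge3$ and suppose that $\varphi$ is bijective in all degrees less than $p$. The term $\mathcal E_2^{a,b}$ is the homology of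
\begin{equation}\label{eq:three}
\mathrm H^{a-2}(u)\otimes\Lambda^{b+1}\Omega^*\to\mathrm H^a(u)\otimes\Lambda^b\Omega^*\to\mathrm H^{a+2}(u)\otimes\Lambda^{b-1}\Omega^* ,
\end{equation}
so $\mathcal E_2^{a,b}=\Xi^{a,b}$ for $a\le p-3$, and all $d_s$ with $s\ge2$ vanish on these columns. A differential $d_s$ with $s\ge2$ that arrives in a column $a'\le p$ starts in column $a'-s-1\le p-3$, so it is zero. Therefore, for $a\le p$, the space $\mathcal E_\infty^{a,b}$ is the subspace of permanent cycles in $\mathcal E_2^{a,b}$. The columns $a\le p-3$ contribute equally to both sides of \eqref{eq:count}, and what remains is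
\begin{equation}\label{eq:rest}
\dim\mathcal E_2^{p,0}+\dim\mathcal E_2^{p-1,1}+\dim\mathcal E_\infty^{p-2,2}=\dim\Xi^{p-1,1}+\dim\Xi^{p-2,2}.
\end{equation}

\emph{The induction.} We show by induction on $n\ge1$ that $\varphi$ is bijective in degrees at most $2n$. For $n=1$ this holds because $\mathrm H^1(u)=0$, $\mathrm H^2(u)=S_1$ and $(f)_1=0$. Assume it for $n$.

First take $p=2n+1$. Since $\mathrm H^{p-2}(u)=0$, column $p-2$ is zero and $\mathcal E_2^{p,0}=\mathrm H^p(u)$; also $\Xi^{p-2,2}=0$. For $(a,b)=(2n,1)$ the sequence \eqref{eq:three} reads $\bar S_{n-1}\otimes\Lambda^2\Omega^*\to\bar S_n\otimes\Omega^*\to\mathrm H^{2n+2}(u)$. The Koszul complex of $S$ is exact in positive degrees, so the cokernel of $S_{n-1}\otimes\Lambda^2\Omega^*\to S_n\otimes\Omega^*$ is $S_{n+1}$. Dividing by the image $S_1(f)_n$ of $(f)_n\otimes\Omega^*$, we find that the cokernel of the first map in the sequence is $S_{n+1}/S_1(f)_n$. Hence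
\[
\mathcal E_2^{2n,1}=\ker\big(S_{n+1}/S_1(f)_n\to\mathrm H^{2n+2}(u)\big)=\mathfrak a_{n+1}/S_1(f)_n,
\]
and the same computation with $\bar S_{n+1}$ as last term gives $\Xi^{2n,1}=(f)_{n+1}/S_1(f)_n$. Now \eqref{eq:rest} becomes
\[
\dim\mathrm H^{2n+1}(u)+\dim\mathfrak a_{n+1}/(f)_{n+1}=0 .
\]
So $\mathrm H^{2n+1}(u)=0$, which makes $\varphi$ bijective in degree $2n+1$, and $\varphi$ is injective on $\bar S_{n+1}$.

Next take $p=2n+2$. Column $p-1$ is now zero, and $\Xi^{p-1,1}=0$. We have $\mathcal E_2^{p,0}=\mathrm H^p(u)/\sum_jy_j\mathrm H^{2n}(u)=\mathrm H^p(u)/\varphi(\bar S_{n+1})$. For $(a,b)=(2n,2)$ the first two terms of \eqref{eq:three} are those of $\mathcal K(\bar S)$, and the second map factors through the injection $\bar S_{n+1}\otimes\Omega^*\to\mathrm H^{2n+2}(u)\otimes\Omega^*$. So $\mathcal E_2^{2n,2}=\Xi^{2n,2}$, which consists of permanent cycles, and $\mathcal E_\infty^{2n,2}=\Xi^{2n,2}$. Then \eqref{eq:rest} gives $\mathrm H^p(u)=\varphi(\bar S_{n+1})$, and $\varphi$ is bijective in degree $2n+2$.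
\end{proof}

\subsection{The stabilizer of $\rho$ modulo $\ell$}

\begin{lemma}\label{lem:Gamma}
If $\ell\le h$, then $\Gamma\neq\{1\}$.
\end{lemma}

\begin{proof}
Let $\ell<h$. For a positive root $\alpha$ the number $\langle\rho,\alpha^\vee\rangle$ is the height of the coroot $\alpha^\vee$. The highest coroot has height $h-1$, and from a positive coroot that is not simple one can subtract a simple coroot and obtain a positive coroot; so all heights $1,\dots,h-1$ occur. Choose $\alpha>0$ with $\langle\rho,\alpha^\vee\rangle=\ell$. Then $\rho-s_\alpha\rho=\ell\alpha$, so $s_\alpha\in\Gamma$.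

Let $\ell=h$. The Coxeter numbers of the types $B_r,C_r,D_r,E_6,E_7,E_8,F_4,G_2$ are $2r,2r,2r-2,12,18,30,12,6$. Since $\ell$ is odd, $\mathfrak g=\mathfrak{sl}_n$ with $n=\ell$. In the notation of Example~\ref{ex:small}, the $n$-cycle $w$ with $w\rho=(0,n-1,\dots,2,1)$ satisfies $w\rho\equiv(n,n-1,\dots,1)=\rho+(1,\dots,1)$ modulo $n$, so $w\in\Gamma$.
\end{proof}

\begin{proof}[Proof that (2) implies (4)]
Assume (2). By Proposition~\ref{prop:recover} the cohomology of $u$ lies in even degrees and is $\mathbb C[\mathcal N]$ as a $G$-module, so by (F3) the left side of \eqref{eq:euler} equals $m_\lambda(0)$. Consider the linear form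
\[
\psi\colon\mathbb Z[P]^W\to\mathbb Z,\qquad\psi\Big(\sum_\nu c_\nu e^\nu\Big)=\sum_{w\in\Gamma}\operatorname{sgn}(w)\,c_{(\rho-w\rho)/\ell}-c_0 .
\]
It vanishes on the characters $\chi(\lambda)$ of the $V(\lambda)$, which form a basis, so $\psi=0$. Let $O\subset P$ be the union of the $W$-orbits of the finitely many weights $(\rho-w\rho)/\ell$, $w\in\Gamma$; it contains $0$. Evaluating $\psi$ on $\sum_{\nu\in O}e^\nu$ gives
\[
\sum_{w\in\Gamma}\operatorname{sgn}(w)=1 .
\]
The restriction of $\operatorname{sgn}$ to the group $\Gamma$ is a character, so this sum is $0$ if $\Gamma$ contains an element of sign $-1$, and $|\Gamma|$ otherwise. Hence $\Gamma=\{1\}$, and $\ell>h$ by Lemma~\ref{lem:Gamma}. This completes the proof of Theorem~\ref{thm:B}.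
\end{proof}

\begin{thebibliography}{99}

\bibitem{AP} Andersen and Paradowski, 1995.

\bibitem{APW1} Andersen, Polo and Wen, Invent. Math. \textbf{104} (1991).

\bibitem{APW2} Andersen, Polo and Wen, Amer. J. Math. \textbf{114} (1992).

\bibitem{DK} De Concini and Kac, 1990.

\bibitem{Dru} Christopher M. Drupieski, \emph{Cohomology rings for quantized enveloping algebras}, arXiv:1010.4696 (2010).

\bibitem{GK} Ginzburg and Kumar, Duke Math. J. \textbf{69} (1993).

\bibitem{Jan} Jantzen, \emph{Representations of Algebraic Groups}.

\bibitem{Lus} Lusztig, \emph{Quantum groups at roots of 1}, 1990.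

\bibitem{RH} Ryom-Hansen, 2003.

\bibitem{SA} Su\'arez-\'Alvarez, Proc. AMS \textbf{132} (2004).

\end{thebibliography}
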